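# Transporting $E_n$-structures along homological epimorphisms

## 1. The theorem and the meaning of its terms

Fix a field $k$. All $A_\infty$-algebras are $\mathbb Z$-graded, cohomologically unital and linear over $k$, and $A_\infty$-morphisms are cohomologically unital. $E_n$-algebras live in chain complexes over $k$.

**Theorem A.** Let $1\le n\le\infty$, let $F\colon A\to B$ be a homological epimorphism of $A_\infty$-algebras, and let $\tilde A$ be an $E_n$-algebra enhancing $A$. Then the space $\mathrm{Enh}_n(\tilde A,F)$ of enhancements of $F$ with source $\tilde A$ is contractible. In particular it is nonempty: for every $n$ with $2\le n\le\infty$ there are an $E_n$-algebra $\tilde B$ enhancing $B$ and a map of $E_n$-algebras $\tilde F\colon\tilde A\to\tilde B$ enhancing $F$, and the pair $(\tilde B,\tilde F)$ is unique up to contractible choice.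

The existence statement for $2\le n\le\infty$ is posed as a conjecture in Zachary Sylvan, "Orlov and Viterbo functors in partially wrapped Fukaya categories", arXiv:1908.02317 (2019). It is meant as a homotopy version of a classical fact: a ring epimorphism with commutative domain has commutative codomain. So the question is: if the source of a "homotopical epimorphism" is commutative to order $n$, does the target inherit this, compatibly with the map? The theorem says yes, in exactly one way.

We now define the terms. We write "HA" for J. Lurie, *Higher Algebra* (version of September 2017).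

**Enhancement.** Every $E_n$-algebra has an underlying $E_1$-algebra, and $E_1$-algebras are the same as $A_\infty$-algebras up to quasi-isomorphism. An *$E_n$-algebra enhancing $A$* is an $E_n$-algebra $\tilde A$ together with a chosen quasi-isomorphism between its underlying $A_\infty$-algebra and $A$. Given enhancements $\tilde A$ of $A$ and $\tilde B$ of $B$, a map of $E_n$-algebras $\tilde F\colon\tilde A\to\tilde B$ *enhances* $F$ if its underlying $A_\infty$-morphism agrees with $F$ in the homotopy category of $A_\infty$-algebras, under the chosen identifications.

*Example.* A commutative $k$-algebra in degree $0$ has a standard $E_\infty$-structure. The matrix algebra $M_2(k)$ has no $E_2$-enhancement, because the cohomology of an $E_2$-algebra is graded commutative. So for the map $k\to M_2(k)$ the conclusion of Theorem A fails for every $n\ge2$, and some hypothesis on $F$ is needed.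

**Homological epimorphism.** Let $\mathrm{Mod}\text{-}A$ be the dg category of right $A_\infty$-modules. Let $\Gamma(F)$ be $B$ regarded as an $(A,B)$-bimodule, and $\Gamma^\dagger(F)$ be $B$ regarded as a $(B,A)$-bimodule. Let $\Delta_B$ be $B$ as a $(B,B)$-bimodule. Tensor products over $A$ are bar complexes,
$$M\otimes_AN=\bigoplus_{r\ge0}M\otimes A[1]^{\otimes r}\otimes N ,$$
with the standard differential. The morphism $F$ is a *homological epimorphism* if it satisfies one of the following equivalent conditions; their equivalence is part of the definition we are given.

1. The functor $F_!=\bullet\otimes_A\Gamma(F)\colon\mathrm{Mod}\text{-}A\to\mathrm{Mod}\text{-}B$ is a localization, that is, it induces a quasi-equivalence from the quotient of $\mathrm{Mod}\text{-}A$ by $\ker F_!$ onto $\mathrm{Mod}\text{-}B$.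
2. The pullback functor $F^*\colon\mathrm{Mod}\text{-}B\to\mathrm{Mod}\text{-}A$ is fully faithful.
3. The natural map $\Gamma^\dagger(F)\otimes_A\Gamma(F)\to\Delta_B$ is a quasi-isomorphism of $(B,B)$-bimodules.

**The enhancement space.** Let $\mathcal V$ be the symmetric monoidal $\infty$-category of chain complexes over $k$ with quasi-isomorphisms inverted. It is presentable and stable, and $\otimes$ preserves colimits in each variable. Put $\mathcal C=\mathrm{Alg}_{E_1}(\mathcal V)$. Then $A,B$ are objects of $\mathcal C$, and $F$ is a morphism of $\mathcal C$, well defined up to homotopy. For an $\infty$-category $X$ let $X^{\simeq}$ be its space of objects. Define $\mathrm{Enh}_n(\tilde A,F)$ as the homotopy fibre over $(\tilde A,F)$ of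
$$\mathrm{Fun}(\Delta^1,\mathrm{Alg}_{E_n}(\mathcal V))^{\simeq}\longrightarrow\mathrm{Alg}_{E_n}(\mathcal V)^{\simeq}\times_{\mathcal C^{\simeq}}\mathrm{Fun}(\Delta^1,\mathcal C)^{\simeq}.$$
A point is an $E_n$-map $\tilde F\colon\tilde A\to\tilde B$ with an identification of its underlying $E_1$-map with $F$ which is the given one on $A$. In particular it identifies the $E_1$-algebra underlying $\tilde B$ with $B$. So a point of $\mathrm{Enh}_n(\tilde A,F)$ gives precisely a pair $(\tilde B,\tilde F)$ as asked for. Taking fibres over $\tilde A$ on both sides first, and using that the fibre of $\mathrm{ev}_0\colon \mathrm{Fun}(\Delta^1,X)\to X$ over $a$ is $X_{a/}$, we may also describe $\mathrm{Enh}_n(\tilde A,F)$ as the homotopy fibre over $F$ of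
$$\big(\mathrm{Alg}_{E_n}(\mathcal V)_{\tilde A/}\big)^{\simeq}\longrightarrow(\mathcal C_{A/})^{\simeq}.\tag{1}$$

For $n=1$ the map (1) is an equivalence, so its fibre is contractible. This is Theorem A for $n=1$; the content starts at $n=2$.

## 2. Homological epimorphisms as the condition $B\otimes_AB\simeq B$

We give $\mathcal C$ its pointwise symmetric monoidal structure: the underlying object of $A\otimes A'$ is the tensor product of underlying objects (HA 3.2.4.3–3.2.4.4). The unit $k$ is initial in $\mathcal C$ (HA 3.2.1.8). We first rewrite the hypothesis inside $\mathcal V$.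

**Fact 1.** *$F$ is a homological epimorphism if and only if the multiplication map $B\otimes_AB\to B$ is an equivalence in $\mathcal V$, where $\otimes_A$ is the relative tensor product.*

*Proof.* Condition 2 does not change when $F$ is replaced by a quasi-isomorphic or homotopic morphism. So we may replace $A$ by a cofibrant dg model (its cobar–bar resolution) and $B$ by a dg model, and assume that $F$ is a morphism of strictly unital dg algebras. Then the bar complex in condition 3 is the unnormalized total complex of the simplicial chain complex $[r]\mapsto B\otimes A^{\otimes r}\otimes B$. It is quasi-isomorphic to the normalized total complex, which computes the colimit over $\Delta^{op}$ in $\mathcal V$. Since $k$ is a field, the tensor products over $k$ need no cofibrancy. This colimit is the relative tensor product (HA 4.4.2.8), and the map in condition 3 is multiplication. $\square$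

The condition of Fact 1 is symmetric under passing to opposite algebras, so we may use left modules from now on.

*Examples.*

* $k[x]\to k[x,x^{-1}]$ is a homological epimorphism. The target is flat over $k[x]$, so the derived tensor product is the ordinary one, and $k[x,x^{-1}]\otimes_{k[x]}k[x,x^{-1}]=k[x,x^{-1}]$.
* The projection $k\times k\to k$ is one as well: the target is projective, and $k\otimes_{k\times k}k=k$.
* $k[x]\to k$, $x\mapsto0$, is a surjective ring map, hence a ring epimorphism, but it is not a homological epimorphism: $\mathrm{Tor}_1^{k[x]}(k,k)=k\neq0$.
* Let $T\subset M_2(k)$ be the upper triangular matrices. As a right $T$-module, $M_2(k)$ is a direct sum of two copies of the row module $e_{11}T=(k\ k)$, which is projective. Hence $M_2(k)\otimes_TM_2(k)\cong(e_{11}M_2(k))^{2}$ has dimension $4$, and it maps onto $M_2(k)$, so $T\subset M_2(k)$ is a homological epimorphism between noncommutative algebras.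
* For source $k$ almost nothing happens. If $k\to B$ is a homological epimorphism, then $H^*(B)\otimes H^*(B)\to H^*(B)$ is an isomorphism. Both $1\otimes b$ and $b\otimes1$ map to $b$, so $1\otimes b=b\otimes 1$ and $b\in k\cdot1$. Thus $H^*(B)$ is $k$ or $0$.

## 3. Commutative rings by hand: extending one variable at a time

Let $A,B$ be ordinary algebras in degree $0$, let $A$ be commutative, and suppose that multiplication $B\otimes_AB\to B$ is bijective (ordinary tensor product). We show that $B$ is commutative. The starting remark is that in $B\otimes_AB$
$$b\otimes1=1\otimes b\qquad(b\in B),\tag{2}$$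
since both sides have the image $b$ in $B$.

*First variable.* Let $a\in A$. The map $B\otimes_AB\to B$, $x\otimes y\mapsto xF(a)y$, is well defined because $F(a')F(a)=F(a)F(a')$ for all $a'\in A$. Applying it to (2) gives $F(a)b=bF(a)$. So $F(A)$ is central in $B$.

*Second variable.* Let $c\in B$. Since $F(A)$ is central, $x\otimes y\mapsto xcy$ is well defined on $B\otimes_AB$. Applying it to (2) gives $cb=bc$. $\square$

Here is the same argument phrased with algebra maps. Commutativity of $A$ means that $\mu\colon A\otimes A\to A$ is a map of algebras. Hence so is $F\mu\colon A\otimes A\to B$, and its restriction to each tensor factor is $F$. The first step extends $F\mu$ to an algebra map $B\otimes A\to B$, $b\otimes a\mapsto bF(a)$; this is an algebra map because $F(A)$ is central. The second extends it to an algebra map $\nu\colon B\otimes B\to B$, $b\otimes b'\mapsto bb'$. Conversely, any algebra map $\nu$ with $\nu(b\otimes1)=b=\nu(1\otimes b)$ forces commutativity: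
$$bb'=\nu(b\otimes1)\,\nu(1\otimes b')=\nu(b\otimes b')=\nu(1\otimes b')\,\nu(b\otimes1)=b'b.$$

So the statement to generalize is: *an algebra map out of $A\otimes A$ extends over $B\otimes B$ as soon as its restriction to each factor extends over $B$.* This will be Lemma 3. Note also what was used about $A$: only that $\mu$ is an algebra map which restricts to the identity on each factor.

## 4. $E_n$-algebras as $E_{n-1}$-algebras in $\mathcal C$

In Section 3, commutativity was a structure on $A$ whose operations are algebra maps. Dunn additivity says that this holds for $E_n$.

**Fact 2.** Put $\square=(-1,1)$. The underlying $E_1$-algebra of an $E_n$-algebra is taken along the embedding $E_1\to E_n$, $I\mapsto I\times\square^{n-1}$. These embeddings are compatible with the stabilizations $E_n\to E_{n+1}$, $K\mapsto K\times\square$. For $2\le n<\infty$ the product-of-cubes map $E_1^\otimes\times E_{n-1}^\otimes\to E_n^\otimes$ exhibits $E_n$ as the tensor product of $E_1$ and $E_{n-1}$ (HA 5.1.2.2), so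
$$\mathrm{Alg}_{E_n}(\mathcal V)\simeq\mathrm{Alg}_{E_{n-1}}(\mathcal C).\tag{3}$$
Evaluating an $E_{n-1}$-algebra in $\mathcal C$ at the colour of $E_{n-1}$ is restriction along $I\mapsto I\times\square^{n-1}$, so (3) is compatible with the forgetful functors to $\mathcal C$. Finally $E_\infty^\otimes=\operatorname{colim}_nE_n^\otimes$ (HA 5.1.1.5), so
$$\mathrm{Alg}_{E_\infty}(\mathcal V)\simeq\lim_n\mathrm{Alg}_{E_n}(\mathcal V),\tag{4}$$
compatibly with the forgetful functors to $\mathcal C$.

*Example.* For $n=2$: an $E_2$-algebra is an $E_1$-algebra in $\mathcal C$. It has a multiplication $\mu\colon A\otimes A\to A$ which is itself a map of $E_1$-algebras, a unit $k\to A$, and associativity up to coherent homotopy.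

Theorem A for $2\le n<\infty$ now reads: *given an $E_{n-1}$-algebra structure in $\mathcal C$ on $A$, extend it along $F$ to $B$, and show that the extension is unique up to contractible choice.*

## 5. Maps out of $B$ as a set of components of maps out of $A$

**Definition.** A map of spaces $X\to Y$ is *mono* if each homotopy fibre is empty or contractible; that is, it is the inclusion of a union of path components, up to equivalence.

*Examples.* The inclusion of a point into a two-point set is mono. The map $*\to S^1$ is not (its fibre is $\mathbb Z$), and neither is $S^1\to *$ (its fibre is $S^1$).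

Monos are stable under base change, products and arbitrary limits. Indeed the fibre of a limit of maps is the limit of the fibres. A limit of spaces each empty or contractible is empty if one of them is empty, and contractible otherwise. A fully faithful functor between spaces is mono: it is injective on $\pi_0$ and an equivalence on path spaces.

We need two facts on modules. For $A,C\in\mathcal C$ let ${}_A\mathrm{BMod}_C$ be the $\infty$-category of $(A,C)$-bimodules in $\mathcal V$.

**Fact 3.** The $\infty$-category $\mathrm{RMod}_C$ is left tensored over $\mathcal V$, and $\mathrm{LMod}_A(\mathrm{RMod}_C)\simeq{}_A\mathrm{BMod}_C$ (HA 4.3.2.7). An object $M$ of a left tensored $\infty$-category $\mathcal N$ which has an endomorphism object $\mathrm{End}(M)$ satisfies $\mathrm{Map}_{\mathcal C}(A,\mathrm{End}(M))\simeq\mathrm{LMod}_A(\mathcal N)\times_{\mathcal N}\{M\}$, naturally in $A$ (HA 4.7.1.40–4.7.1.41): giving an algebra map into $\mathrm{End}(M)$ is giving an action on $M$. The object $C\in\mathrm{RMod}_C$ has endomorphism object $C$, acting by left multiplication, since $\mathrm{Map}_{\mathrm{RMod}_C}(V\otimes C,C)\simeq\mathrm{Map}_{\mathcal V}(V,C)$.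 Hence, naturally in $A\in\mathcal C$,
$$\mathrm{Map}_{\mathcal C}(A,C)\simeq{}_A\mathrm{BMod}_C\times_{\mathrm{RMod}_C}\{C\},\qquad\varphi\mapsto\varphi^*C.\tag{5}$$
Likewise $\mathrm{Map}_{\mathcal C}(A,\mathrm{End}_{\mathcal V}(V))\simeq\mathrm{LMod}_A(\mathcal V)\times_{\mathcal V}\{V\}$ for $V\in\mathcal V$. These fibres are spaces, because the forgetful functors are conservative: a morphism in the fibre lies over an identity, hence is an equivalence.

**Fact 4.** The relative tensor product of bimodules is associative and unital (HA 4.4.3.14, 4.4.3.16). For $F\colon A\to B$ in $\mathcal C$, restriction $F^*\colon{}_B\mathrm{BMod}_C\to{}_A\mathrm{BMod}_C$ has the left adjoint $B\otimes_A-$ (HA 4.6.2.17), with unit $X\simeq A\otimes_AX\to B\otimes_AX$ induced by $F$.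

**Lemma 1.** Let $F\colon A\to B$ be a homological epimorphism and $C\in\mathcal C$.

(a) $F^*\colon{}_B\mathrm{BMod}_C\to{}_A\mathrm{BMod}_C$ is fully faithful. Its essential image consists of those $X$ for which $X\to B\otimes_AX$ is an equivalence.

(b) $F^*\colon\mathrm{Map}_{\mathcal C}(B,C)\to\mathrm{Map}_{\mathcal C}(A,C)$ is mono. Its image consists of those $\varphi$ for which $C\to B\otimes_AC$ is an equivalence, where $C$ is a left $A$-module via $\varphi$.

(c) If $F_1,F_2$ are objects of $\mathcal C_{A/}$ equivalent to $F$, then $\mathrm{Map}_{\mathcal C_{A/}}(F_1,F_2)$ is contractible. So every map $F_1\to F_2$ in $\mathcal C_{A/}$ is an equivalence, and the path component of $F$ in $(\mathcal C_{A/})^{\simeq}$ is contractible.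

*Proof.* **(a)** The purpose is to identify the counit of the adjunction of Fact 4. For $Y\in{}_B\mathrm{BMod}_C$ consider the $B$-linear map
$$B\otimes_AY\simeq(B\otimes_AB)\otimes_BY\longrightarrow B\otimes_BY\simeq Y\tag{6}$$
induced by multiplication. Its composite with the unit $Y\to B\otimes_AY$ is the identity, because $B\simeq A\otimes_AB\to B\otimes_AB\to B$ is the identity. The counit is characterized by this property, so (6) is the counit. (So far $F$ was arbitrary.) By Fact 1 it is an equivalence for all $Y$, so the right adjoint $F^*$ is fully faithful. If $X\simeq F^*Y$, the triangle identity shows that the unit at $X$ is inverse to $F^*$ of the counit, hence an equivalence. Conversely, if $X\to F^*(B\otimes_AX)$ is an equivalence, then $X$ is in the essential image.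

**(b)** The purpose is to pass from bimodules to algebra maps. By (5), the map in (b) is obtained from the functor $F^*$ of (a), which is a functor over $\mathrm{RMod}_C$, by taking fibres over $C$. Mapping spaces in these fibres are the fibres over $\mathrm{id}_C$ of mapping spaces of bimodules. As $F^*$ is fully faithful on bimodules, it is fully faithful on the fibres. A fully faithful functor between spaces is mono. An object of ${}_A\mathrm{BMod}_C\times_{\mathrm{RMod}_C}\{C\}$ is in the image if and only if its bimodule $X$ is in the essential image of $F^*$: given $X\simeq F^*Y$, transport the identification of the underlying right module with $C$ to $Y$. Now use (a).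

**(c)** $\mathrm{Map}_{\mathcal C_{A/}}(F,F)$ is the fibre over $F$ of $F^*\colon\mathrm{Map}_{\mathcal C}(B,B)\to\mathrm{Map}_{\mathcal C}(A,B)$. It is empty or contractible by (b), and it contains the identity, so it is contractible. Hence so is $\mathrm{Map}_{\mathcal C_{A/}}(F_1,F_2)$; it contains an equivalence, so all its points are equivalences. The component of $F$ in $(\mathcal C_{A/})^{\simeq}$ is connected with contractible loop space $\mathrm{Map}_{\mathcal C_{A/}}(F,F)$, hence contractible. $\square$

*Example.* Let $A=k[x]\to B=k[x,x^{-1}]$. As $k[x]$ is the free $E_1$-algebra on one generator of degree $0$, $\mathrm{Map}_{\mathcal C}(A,C)$ is the underlying space of $C$, with $\pi_0=H^0(C)$. Let $\varphi$ send $x$ to $c\in H^0(C)$. By flatness, $H^*(B\otimes_AC)$ is $H^*(C)$ with left multiplication by $c$ inverted. So $C\to B\otimes_AC$ is an equivalence if and only if left multiplication by $c$ is bijective on $H^*(C)$, that is, if and only if $c$ is invertible in $H^0(C)$. (If it is bijective, choose $d\in H^0(C)$ with $cd=1$; then $c(dc)=c$ gives $dc=1$.) Hence $\mathrm{Map}_{\mathcal C}(B,C)$ is the union of the components of invertible elements.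

*Where a ring epimorphism is not enough.* For $k[x]\to k$ the space $\mathrm{Map}_{\mathcal C}(k,C)$ is a point. The fibre of $*\to\mathrm{Map}_{\mathcal C}(k[x],C)$ over the component of $0$ is the loop space of the underlying space of $C$, with $\pi_0=H^{-1}(C)$. For the square-zero extension $C=k\oplus k[1]$ this is $k$, so the map is not mono.

## 6. Extensions over a tensor product are tested factor by factor

**Lemma 2.** If $F_i\colon A_i\to B_i$ $(1\le i\le m)$ are homological epimorphisms, so is $\bigotimes_iF_i$. Identities are homological epimorphisms.

*Proof.* The bar construction for $\bigotimes_iF_i$ in degree $r$ is $\bigotimes_i\big(B_i\otimes A_i^{\otimes r}\otimes B_i\big)$, the levelwise tensor product of those for the $F_i$. Since $\Delta^{op}$ is sifted and $\otimes$ preserves colimits in each variable, the colimit of the levelwise product is the product of the colimits. So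
$$\Big(\bigotimes_iB_i\Big)\otimes_{\bigotimes_iA_i}\Big(\bigotimes_iB_i\Big)\simeq\bigotimes_i(B_i\otimes_{A_i}B_i)\simeq\bigotimes_iB_i$$
via multiplication. For $m=0$ the map is $\mathrm{id}_k$. For identities, $A\otimes_AA\simeq A$. $\square$

**Lemma 3.** Let $F_i\colon A_i\to B_i$ $(1\le i\le m)$ be homological epimorphisms and $\varphi\colon\bigotimes_iA_i\to C$ a map in $\mathcal C$. Then $\varphi$ lies in the image of the mono $\mathrm{Map}_{\mathcal C}(\bigotimes_iB_i,C)\to\mathrm{Map}_{\mathcal C}(\bigotimes_iA_i,C)$ if and only if, for each $i$, the composite
$$\varphi_i\colon A_i\to\bigotimes_jA_j\xrightarrow{\ \varphi\ }C$$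
(units inserted in the other factors) lies in the image of $\mathrm{Map}_{\mathcal C}(B_i,C)\to\mathrm{Map}_{\mathcal C}(A_i,C)$.

*Proof.* The first map is mono by Lemma 2 and Lemma 1(b). "Only if": restrict an extension of $\varphi$ to the factor $B_i$. For "if" we extend one variable at a time, as in Section 3.

**Step 1: setting up the $i$-th extension.** Suppose $\varphi$ has been extended to
$$\varphi'\colon B_1\otimes\dots\otimes B_{i-1}\otimes A_i\otimes\dots\otimes A_m\to C.$$
Put $R=B_1\otimes\dots\otimes B_{i-1}\otimes A_{i+1}\otimes\dots\otimes A_m$ and use the symmetry to view $\varphi'$ as a map $A_i\otimes R\to C$. Its restriction to $A_i$ is $\varphi_i$: the unit $k\to B_j$ is $k\to A_j\xrightarrow{F_j}B_j$, as $k$ is initial in $\mathcal C$. We must extend $\varphi'$ along $F_i\otimes\mathrm{id}_R$, which is a homological epimorphism by Lemma 2. By Lemma 1(b), this is possible if and only if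
$$C\to(B_i\otimes R)\otimes_{A_i\otimes R}C\tag{7}$$
is an equivalence.

**Step 2: removing $R$ from the criterion.** The purpose is to identify (7) with $C\to B_i\otimes_{A_i}C$. View $F_i\otimes\mathrm{id}_R\colon A_i\otimes R\to B_i\otimes R$ as a map of $(A_i,A_i\otimes R)$-bimodules. The target is a $(B_i,A_i\otimes R)$-bimodule, so by adjunction (Fact 4) we get a map of $(B_i,A_i\otimes R)$-bimodules
$$B_i\otimes_{A_i}(A_i\otimes R)\to B_i\otimes R\tag{8}$$
whose composite with the unit $A_i\otimes R\to B_i\otimes_{A_i}(A_i\otimes R)$ is $F_i\otimes\mathrm{id}_R$. As a left $A_i$-module, $A_i\otimes R$ is free on the object $R$. So the source of (8) is the free $B_i$-module $B_i\otimes R$, and (8) is the $B_i$-linear map which on $R$ is $R\simeq k\otimes R\to B_i\otimes R$, that is, the identity. Thus (8) is an equivalence. Applying $-\otimes_{A_i\otimes R}C$ gives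
$$(B_i\otimes R)\otimes_{A_i\otimes R}C\simeq B_i\otimes_{A_i}(A_i\otimes R)\otimes_{A_i\otimes R}C\simeq B_i\otimes_{A_i}C,$$
and it identifies (7) with $C\to B_i\otimes_{A_i}C$, where $A_i$ acts on $C$ through $\varphi_i$.

**Step 3: conclusion.** The map $\varphi_i$ factors through $F_i$ by hypothesis, so $C\to B_i\otimes_{A_i}C$ is an equivalence by Lemma 1(b). Hence (7) is one, and $\varphi'$ extends over $B_i\otimes R$. After $m$ such steps $\varphi$ is extended over $\bigotimes_iB_i$. $\square$

*Example.* A map $\varphi\colon k[x]\otimes k[y]\to C$ extends over $k[x^{\pm1}]\otimes k[y^{\pm1}]$ if and only if $\varphi(x)$ and $\varphi(y)$ are invertible in $H^0(C)$.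

## 7. Extending operations one by one, and the coherence that remains

Take $n=2$, so that $A$ has a multiplication $\mu\colon A\otimes A\to A$ in $\mathcal C$. The natural first attempt is to build the structure of $B$ piece by piece.

*Multiplication.* The map $F\mu\colon A\otimes A\to B$ restricts to $F$ on each factor, by the unit laws. Each restriction extends over $B$ by the identity. By Lemma 3 there is $\nu\colon B\otimes B\to B$ in $\mathcal C$ with a homotopy $\nu(F\otimes F)\simeq F\mu$. By Lemma 1(b) the pair is unique up to contractible choice.

*Associativity.* Both $\nu(\nu\otimes\mathrm{id})$ and $\nu(\mathrm{id}\otimes\nu)$ are maps $B^{\otimes3}\to B$, and both extend $F\circ\mu(\mu\otimes\mathrm{id})\simeq F\circ\mu(\mathrm{id}\otimes\mu)$. The space of such extensions is contractible, so the two are homotopic.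

In this way one can treat any single operation or coherence. But an $E_{n-1}$-algebra in $\mathcal C$ is a functor of $\infty$-categories out of $E_{n-1}^\otimes$: infinitely many homotopies, each with a boundary made of the earlier ones. What the argument gives so far is a multiplication in the homotopy category of $\mathcal C$ which is associative there. Treating the coherences one after another does not by itself produce the functor, and for $n\ge3$ the spaces of operations of $E_{n-1}$ are not discrete, so even the operations must be extended in families. This is the point at which the attempt stops.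

The way on is to make no choices at all. Each individual space of choices is empty or contractible by Lemma 1(b), and nonempty by Lemma 3. So we assemble *all* extensions of *all* operations into one $\infty$-category $\mathcal D$ with a projection $q\colon\mathcal D\to E_{n-1}^\otimes$. Contractibility of the individual spaces says that $q$ is fully faithful. Then $q$ is an equivalence, and an equivalence has a contractible space of sections. A section is a fully coherent structure.

## 8. The $\infty$-operad of homological epimorphisms

**Recollection.** Let $\mathrm{Fin}_*$ have objects $\langle m\rangle=\{*,1,\dots,m\}$ and pointed maps. A map $\alpha$ is *inert* if every $j\ne*$ has exactly one preimage, and *active* if $\alpha^{-1}(*)=\{*\}$. Let $\rho^i\colon\langle m\rangle\to\langle1\rangle$ be the inert map with $\rho^i(i)=1$ and all else sent to $*$. An *$\infty$-operad* is a functor $O^\otimes\to\mathrm{Fin}_*$ with the following properties.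

* For $x$ over $\langle m\rangle$, inert maps out of $\langle m\rangle$ have cocartesian lifts with source $x$; these lifts are the *inert* morphisms of $O^\otimes$. An active morphism is one lying over an active map.
* The inert lifts of the $\rho^i$ give an equivalence $O^\otimes_{\langle m\rangle}\simeq(O^\otimes_{\langle1\rangle})^m$, $x\mapsto(x_1,\dots,x_m)$.
* For $\alpha\colon\langle m\rangle\to\langle l\rangle$ the part of the mapping space over $\alpha$ satisfies $\mathrm{Map}^\alpha(x,y)\simeq\prod_j\mathrm{Map}^{\rho^j\alpha}(x,y_j)$.

A morphism $x\to y_j$ factors as an inert morphism $x\to x'$, which keeps exactly the inputs $i$ with $\alpha(i)=j$, followed by an active one. So $\mathrm{Map}^\alpha(x,y)$ is the product over $j$ of the spaces of operations from $(x_i)_{\alpha(i)=j}$ to $y_j$. An *$O$-algebra* in $\mathcal C$ is a functor $O^\otimes\to\mathcal C^\otimes$ over $\mathrm{Fin}_*$ preserving inert morphisms.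

*Example.* For the symmetric monoidal $\mathcal C$, objects of $\mathcal C^\otimes$ are tuples, and
$$\mathrm{Map}^\alpha_{\mathcal C^\otimes}\big((A_i),(A'_j)\big)\simeq\prod_j\mathrm{Map}_{\mathcal C}\Big(\bigotimes_{\alpha(i)=j}A_i,A'_j\Big).$$
A morphism over an inert $\alpha$ is inert if and only if all its components are equivalences. The projection $(A_1,A_2,A_3)\to(A_1,A_3)$ is inert; a map $(A_1,A_2)\to A'$ given by $A_1\otimes A_2\to A'$ is active.

For $O=E_{n-1}$, $n\ge2$, we use only two properties:

* $O$ is unital: nullary operation spaces are contractible;
* $O_{\langle1\rangle}:=O^\otimes_{\langle1\rangle}$ is contractible: there is one colour, and the space of unary operations is contractible.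

**The pointwise structure on arrows.** Put $\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes=\mathrm{Fun}(\Delta^1,\mathcal C^\otimes)\times_{\mathrm{Fun}(\Delta^1,\mathrm{Fin}_*)}\mathrm{Fin}_*$, where $\mathrm{Fin}_*$ maps to $\mathrm{Fun}(\Delta^1,\mathrm{Fin}_*)$ by constant functors (HA 2.1.3.4). The tensor product of $A_1\to B_1$ and $A_2\to B_2$ is $A_1\otimes A_2\to B_1\otimes B_2$. A functor $O^\otimes\to\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes$ over $\mathrm{Fin}_*$ is the same as a functor $\Delta^1\times O^\otimes\to\mathcal C^\otimes$ over $\mathrm{Fin}_*$, and it preserves inert morphisms if and only if both ends do. So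
$$\mathrm{Alg}_O(\mathrm{Fun}(\Delta^1,\mathcal C))\simeq\mathrm{Fun}(\Delta^1,\mathrm{Alg}_O(\mathcal C)),\tag{9}$$
compatibly with $\mathrm{ev}_0$ and with the forgetful functors.

**Definition.** $\mathcal M^\otimes\subset\mathrm{Fun}(\Delta^1,\mathcal C)^\otimes$ is the full suboperad on tuples of homological epimorphisms, and $p=\mathrm{ev}_0\colon\mathcal M^\otimes\to\mathcal C^\otimes$.

Let $\mathbf F=(F_i\colon A_i\to B_i)_{i\le m}$ and $\mathbf G=(G_j\colon A'_j\to B'_j)_{j\le l}$ be objects of $\mathcal M^\otimes$, and $\alpha\colon\langle m\rangle\to\langle l\rangle$. A map between arrows is a commutative square, so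
$$\mathrm{Map}^\alpha_{\mathcal M^\otimes}(\mathbf F,\mathbf G)\simeq\prod_j\Big(\mathrm{Map}_{\mathcal C}\big(\textstyle\bigotimes_{\alpha(i)=j}A_i,A'_j\big)\times_{\mathrm{Map}_{\mathcal C}(\bigotimes_{\alpha(i)=j}A_i,\,B'_j)}\mathrm{Map}_{\mathcal C}\big(\bigotimes_{\alpha(i)=j}B_i,B'_j\big)\Big).\tag{10}$$
By Lemma 2, $\bigotimes_{\alpha(i)=j}F_i$ is a homological epimorphism, so by Lemma 1(b) the map
$$\mathrm{Map}_{\mathcal C}\big(\textstyle\bigotimes_{\alpha(i)=j}B_i,B'_j\big)\to\mathrm{Map}_{\mathcal C}\big(\bigotimes_{\alpha(i)=j}A_i,B'_j\big)$$
is mono. The projection of the $j$-th factor of (10) to $\mathrm{Map}_{\mathcal C}(\bigotimes_{\alpha(i)=j}A_i,A'_j)$ is a base change of it. Hence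
$$p\text{ is mono on all mapping spaces.}\tag{11}$$

## 9. All extensions at once: $\mathcal D\simeq E_{n-1}^\otimes$

Let $2\le n<\infty$ and $O=E_{n-1}$. Fix $x_0\in O_{\langle1\rangle}$. By (3), regard $\tilde A$ as a map of $\infty$-operads $\tilde A\colon O^\otimes\to\mathcal C^\otimes$ with $A=\tilde A(x_0)$. Since $O^\otimes_{\langle m\rangle}\simeq(O_{\langle1\rangle})^m\simeq*$, every $x$ over $\langle m\rangle$ has $\tilde A(x)\simeq(A,\dots,A)$ canonically. Under these identifications $\tilde A$ sends every morphism of $O_{\langle1\rangle}$ to $\mathrm{id}_A$.

**Definition.** Let $\mathcal P=O^\otimes\times_{\mathcal C^\otimes}\mathcal M^\otimes$, the homotopy pullback along $\tilde A$ and $p$, formed over $\mathrm{Fin}_*$. An object over $x\in O^\otimes_{\langle m\rangle}$ is an $m$-tuple of homological epimorphisms with source $A$. Let $\mathcal D\subset\mathcal P$ be the full subcategory of the objects all of whose components are equivalent to $F$ in $\mathcal C_{A/}$, and let $q\colon\mathcal D\to O^\otimes$ be the projection.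

*Example.* Let $n=2$ and let $f$ be the multiplication of two inputs. The space of maps $(F,F)\to F$ in $\mathcal D$ over $f$ is the space of maps $\nu\colon B\otimes B\to B$ in $\mathcal C$ with a homotopy $\nu(F\otimes F)\simeq F\mu$, which is what we met in Section 7.

**Proposition 4.** *The functor $q\colon\mathcal D\to O^\otimes$ is an equivalence.*

*Proof.* **Step 1: essential surjectivity.** The tuple $(F,\dots,F)$ is an object of $\mathcal D$ over any $x$.

**Step 2: reducing full faithfulness to a nonemptiness statement.** Let $\mathbf F=(F_i\colon A\to B_i)_{i\le m}$ over $x$ and $\mathbf G=(G_j\colon A\to B'_j)_{j\le l}$ over $y$ be objects of $\mathcal D$, and let $f\colon x\to y$ be a morphism of $O^\otimes$ over $\alpha$. We must show that the fibre of $\mathrm{Map}_{\mathcal D}(\mathbf F,\mathbf G)\to\mathrm{Map}_{O^\otimes}(x,y)$ over $f$ is contractible. Mapping spaces in a homotopy pullback are homotopy pullbacks of mapping spaces. So this is the fibre of $\mathrm{Map}_{\mathcal M^\otimes}(\mathbf F,\mathbf G)\to\mathrm{Map}_{\mathcal C^\otimes}(\tilde Ax,\tilde Ay)$ over $\tilde A(f)$. Let $\mu_j\colon\bigotimes_{\alpha(i)=j}A\to A$ be the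 $j$-th component of $\tilde A(f)$. By (10), the fibre is the product over $j$ of the fibres of
$$\mathrm{Map}_{\mathcal C}\big(\textstyle\bigotimes_{\alpha(i)=j}B_i,B'_j\big)\to\mathrm{Map}_{\mathcal C}\big(\bigotimes_{\alpha(i)=j}A,B'_j\big)\quad\text{over }G_j\circ\mu_j.\tag{12}$$
These maps are mono, so it suffices that each fibre is nonempty. By Lemma 3 it suffices that, for each $i$ with $\alpha(i)=j$, the restriction of $G_j\mu_j$ to the $i$-th factor $A$ factors through $F_i$. If there is no such $i$, both sides of (12) are $\mathrm{Map}_{\mathcal C}(k,B'_j)$ and there is nothing to check.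

**Step 3: $\mu_j$ restricts to the identity on each factor.** This is the homotopy form of the unit laws. Factor the component $x\to y_j$ of $f$ as an inert morphism $x\to x'$ followed by an active morphism $f_j\colon x'\to y_j$, with $x'$ over $\langle m'\rangle$. As $\tilde A$ preserves inert morphisms, $\mu_j$ is given by $\tilde A(f_j)$. Let $i$ be one of the $m'$ inputs. The space of maps $x_0\to x'$ in $O^\otimes$ over $\langle1\rangle\to\langle m'\rangle$, $1\mapsto i$, is the product of one space of unary operations (for the output $i$) and $m'-1$ spaces of nullary operations (for the other outputs). It is therefore contractible; let $e_i$ be a point of it.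

* The $i$-th component of $e_i$ is a morphism of $O_{\langle1\rangle}$, so the $i$-th component of $\tilde A(e_i)$ is $\mathrm{id}_A$. Each other component is the unit map $k\to A$, which is unique since $k$ is initial in $\mathcal C$. So $\tilde A(f_je_i)=\tilde A(f_j)\tilde A(e_i)$ is the restriction of $\mu_j$ to the $i$-th factor.
* As $f_j$ is active, $f_je_i$ lies over $\mathrm{id}_{\langle1\rangle}$. So it is a morphism of the contractible $\infty$-category $O_{\langle1\rangle}$, and $\tilde A(f_je_i)=\mathrm{id}_A$.

Hence $\mu_j$ restricts to $\mathrm{id}_A$ on the $i$-th factor.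

**Step 4: conclusion.** By Step 3 the restriction of $G_j\mu_j$ to the $i$-th factor is $G_j\colon A\to B'_j$. Both $G_j$ and $F_i$ are equivalent to $F$ in $\mathcal C_{A/}$, so there is a map $B_i\to B'_j$ under $A$; that is, $G_j$ factors through $F_i$. So the fibres in (12) are nonempty, hence contractible, and $q$ is fully faithful. $\square$

## 10. Sections of $q$ are $E_n$-enhancements: Theorem A for finite $n$

**Step 1: a contractible space of lifts.** By Proposition 4 the space of sections of $q$ is contractible. By the definition of $\mathcal P$ as a pullback, a section is a functor $s\colon O^\otimes\to\mathcal M^\otimes$ over $\mathrm{Fin}_*$ together with a homotopy $ps\simeq\tilde A$, with values in $\mathcal D$. So the space of such $s$ is contractible.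

**Step 2: each such $s$ is an $O$-algebra.** We must see that $s$ preserves inert morphisms. Let $f\colon x\to y$ be inert over $\alpha$, and let $\alpha^{-1}(j)=\{i\}$. The $j$-th component of $s(f)$ is a square
$$\begin{array}{ccc}A&\longrightarrow&A\\ \downarrow&&\downarrow\\ B_i&\longrightarrow&B'_j\end{array}$$
whose upper edge is the $j$-th component of $\tilde A(f)$. The composite $x\to y\to y_j$ is inert over $\rho^i$, so it is $x\to x_i$ followed by a morphism $x_i\to y_j$ of $O_{\langle1\rangle}$. So the upper edge is an equivalence identified with $\mathrm{id}_A$. The lower edge is therefore a map in $\mathcal C_{A/}$ between two objects equivalent to $F$, hence an equivalence by Lemma 1(c). All components of $s(f)$ are equivalences, so $s(f)$ is inert.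

**Step 3: every enhancement arises in this way.** Let $s$ be an $O$-algebra in $\mathrm{Fun}(\Delta^1,\mathcal C)$ lifting $\tilde A$ whose underlying object $s(x_0)$ is equivalent to $F$ in $\mathcal C_{A/}$. As $s$ preserves inert morphisms, the components of $s(x)$ are the $s(x_i)$ with $x_i\in O_{\langle1\rangle}\simeq*$. Each is equivalent to $s(x_0)$ under $A$, hence to $F$. So $s$ takes values in homological epimorphisms and lies in $\mathcal D$.

**Step 4: counting.** By (9) and (3),
$$\mathrm{Alg}_O(\mathrm{Fun}(\Delta^1,\mathcal C))\simeq\mathrm{Fun}(\Delta^1,\mathrm{Alg}_{E_n}(\mathcal V)),$$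
compatibly with $\mathrm{ev}_0$ and the forgetful functors. So Steps 1–3 say that the part of $\big(\mathrm{Alg}_{E_n}(\mathcal V)_{\tilde A/}\big)^{\simeq}$ lying over the path component of $F$ in $(\mathcal C_{A/})^{\simeq}$ is contractible. That path component is itself contractible, by Lemma 1(c). The fibre over $F$ of a map between contractible spaces is contractible. So the fibre of (1) over $F$ is contractible: $\mathrm{Enh}_n(\tilde A,F)\simeq*$ for $2\le n<\infty$. $\square$

## 11. The limit $n\to\infty$

**Passing to the limit.** The purpose is to deduce $n=\infty$ from finite $n$. By (4), $\mathrm{Alg}_{E_\infty}(\mathcal V)\simeq\lim_n\mathrm{Alg}_{E_n}(\mathcal V)$ over $\mathcal C$. The constructions $\mathrm{Fun}(\Delta^1,-)$, $(-)^{\simeq}$ and homotopy fibre products commute with limits, and the constant sequence at $\mathcal C$ has limit $\mathcal C$. Hence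
$$\mathrm{Enh}_\infty(\tilde A,F)\simeq\lim_n\mathrm{Enh}_n(\tilde A|_{E_n},F),$$
a sequential limit of contractible spaces, which is contractible. Together with Section 10 and the trivial case $n=1$ this proves Theorem A. $\square$

The contractibility is what makes this limit harmless: knowing only that each $\mathrm{Enh}_n$ is nonempty would not give a compatible sequence of points.

As explained in Section 1, a point of $\mathrm{Enh}_n(\tilde A,F)$ is an $E_n$-algebra $\tilde B$ with an identification of its underlying $A_\infty$-algebra with $B$, and an $E_n$-map $\tilde F\colon\tilde A\to\tilde B$ whose underlying $A_\infty$-morphism is homotopic to $F$ under the identifications. So the conjecture holds for all $2\le n\le\infty$.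

*Check in degree $0$.* Let $A,B$ be ordinary algebras, $A$ commutative with its standard $E_n$-structure, $n\ge2$. By Section 3, $B$ is commutative, so $F$ is a map of commutative algebras, and this gives a point of $\mathrm{Enh}_n(\tilde A,F)$. Theorem A says that it is the only one, up to contractible choice.

## 12. Mapping spaces, posets and epimorphisms of $E_n$-algebras

The same tools give three complements. They are not needed for Theorem A.

**Theorem B.** Let $1\le n\le\infty$ and let $\tilde F\colon\tilde A\to\tilde B$ be an $E_n$-map whose underlying $E_1$-map $F$ is a homological epimorphism. For every $E_n$-algebra $\tilde C$ the map $\tilde F^*\colon\mathrm{Map}_{E_n}(\tilde B,\tilde C)\to\mathrm{Map}_{E_n}(\tilde A,\tilde C)$ is mono. Its image consists of those $\tilde G$ whose underlying $E_1$-map $G\colon A\to C$ factors up to homotopy through $F$; equivalently, those for which $C\to B\otimes_AC$ is an equivalence.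

*Proof.* The two descriptions of the image agree by Lemma 1(b), which is also the case $n=1$.

**Step 1: rewriting $\tilde F^*$ for $2\le n<\infty$ as a map induced by $p$.** Let $O=E_{n-1}$. Both $\tilde F$ and $\mathrm{id}_{\tilde C}$ are $O$-algebras in $\mathcal M$ (identities are homological epimorphisms by Lemma 2). Since $\mathcal M^\otimes$ is a full suboperad, (9) gives
$$\mathrm{Map}_{\mathrm{Alg}_O(\mathcal M)}(\tilde F,\mathrm{id}_{\tilde C})\simeq\mathrm{Map}_{E_n}(\tilde A,\tilde C)\times_{\mathrm{Map}_{E_n}(\tilde A,\tilde C)}\mathrm{Map}_{E_n}(\tilde B,\tilde C)\simeq\mathrm{Map}_{E_n}(\tilde B,\tilde C),$$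
and under this identification $\mathrm{ev}_0$ becomes $\tilde F^*$.

**Step 2: reducing to individual mapping spaces.** For functors $s,t\colon K\to X$ of $\infty$-categories,
$$\mathrm{Map}_{\mathrm{Fun}(K,X)}(s,t)\simeq\lim_{(a\to b)\in\mathrm{Tw}(K)}\mathrm{Map}_X(s(a),t(b)),$$
where $\mathrm{Tw}(K)$ is the twisted arrow category (Gepner–Haugseng–Nikolaus, Doc. Math. 22 (2017), Prop. 5.1). A limit of monos is mono. A point of the target lifts if and only if each of its components lifts, since the fibre is a limit of empty or contractible spaces. Apply this to $p\colon\mathcal M^\otimes\to\mathcal C^\otimes$, which is mono on mapping spaces by (11), and pass to the fibres over the identity of $O^\otimes\to\mathrm{Fin}_*$; this last step is a base change. We find that $\tilde F^*$ is mono, and that $\tilde G\colon\tilde A\to\tilde C$ lifts if and only if for every $g\colon a\to b$ in $O^\otimes$ the component $\tilde G_b\circ\tilde A(g)$ lifts to $\mathcal M^\otimes$.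

**Step 3: the image.** The map $\tilde A(g)$ lifts, via $\tilde F$ evaluated at $g$. So it suffices that each $\tilde G_b$ lifts. As $\tilde G_b$ lies over an identity of $\mathrm{Fin}_*$, it is a tuple of copies of $G\colon A\to C$. So it suffices that $G$ lies in the image of $\mathrm{Map}_{\mathcal M}(F,\mathrm{id}_C)\simeq\mathrm{Map}_{\mathcal C}(B,C)\xrightarrow{F^*}\mathrm{Map}_{\mathcal C}(A,C)$, that is, that $G$ factors through $F$. This is also necessary: if $\tilde G\simeq\tilde H\tilde F$, then $G\simeq HF$.

**Step 4: $n=\infty$.** By (4), $\mathrm{Map}_{E_\infty}=\lim_n\mathrm{Map}_{E_n}$. A limit of monos is mono. The fibre over $\tilde G$ is the limit of the fibres for finite $n$, which are all contractible if $G$ factors through $F$ and all empty otherwise. $\square$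

**Theorem C.** For an $E_n$-algebra $\tilde A$, $1\le n\le\infty$, the forgetful functor from $E_n$-algebras under $\tilde A$ with structure map a homological epimorphism to $E_1$-algebras under $A$ with structure map a homological epimorphism is an equivalence of $\infty$-categories. Both are equivalent to partially ordered classes.

*Proof.* Essential surjectivity is Theorem A. For full faithfulness, let $\tilde F\colon\tilde A\to\tilde B$ and $\tilde F'\colon\tilde A\to\tilde B'$ be $E_n$-maps whose underlying maps are homological epimorphisms. The space of maps $\tilde B\to\tilde B'$ under $\tilde A$ is the fibre over $\tilde F'$ of $\tilde F^*\colon\mathrm{Map}_{E_n}(\tilde B,\tilde B')\to\mathrm{Map}_{E_n}(\tilde A,\tilde B')$. By Theorem B it is contractible if $F'$ factors through $F$ as an $E_1$-map, and empty otherwise. By Lemma 1(b) the same holds for the space of maps $B\to B'$ under $A$ in $\mathcal C$. So the functor is fully faithful. As all mapping spaces are empty or contractible, both sides are equivalent to partially ordered classes. $\square$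

*Example.* Among homological epimorphisms out of $k[x,y]$, the localization $k[x^{\pm1},y]$ maps to $k[x^{\pm1},y^{\pm1}]$ under $k[x,y]$, and there is no map in the other direction, since $y$ is not invertible in $k[x^{\pm1},y]$.

**Theorem D.** For $n=1$ and $n=\infty$, a map of $E_n$-algebras is a homological epimorphism if and only if it is an epimorphism in the $\infty$-category of $E_n$-algebras, that is, $\mathrm{Map}(B,C)\to\mathrm{Map}(A,C)$ is mono for all $C$.

For $2\le n<\infty$, Theorem B gives that a homological epimorphism is an epimorphism of $E_n$-algebras; no claim is made about the converse in that range.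

*Proof.* "Only if" is Theorem B.

**"If" for $n=\infty$.** Here pushouts are relative tensor products. A map of spaces is mono if and only if its diagonal is an equivalence. So $A\to B$ is an epimorphism if and only if $\mathrm{Map}(B,C)\to\mathrm{Map}(B,C)\times_{\mathrm{Map}(A,C)}\mathrm{Map}(B,C)\simeq\mathrm{Map}(B\otimes_AB,C)$ is an equivalence for all $C$, that is, if and only if the codiagonal $B\otimes_AB\to B$ is an equivalence. The codiagonal is the multiplication, and Fact 1 applies.

**"If" for $n=1$, from epimorphisms to automorphisms of modules.** Let $F\colon A\to B$ be an epimorphism in $\mathcal C$. Take $C=\mathrm{End}_{\mathcal V}(V)$ for $V\in\mathcal V$. By Fact 3, the map $\mathrm{LMod}_B^{\simeq}\to\mathrm{LMod}_A^{\simeq}$, which is a map over $\mathcal V^{\simeq}$, is mono on the fibre over every $V$. Its homotopy fibres are homotopy fibres of these maps, so it is mono. Passing to loop spaces, $\mathrm{Aut}_B(Z)\to\mathrm{Aut}_A(Z)$ is an equivalence for each left $B$-module $Z$.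

**From automorphisms to all maps.** Let $X,Y$ be left $B$-modules, take $Z=X\oplus Y$, and for $g\colon X\to Y$ let $u_g=\left(\begin{smallmatrix}1&0\\g&1\end{smallmatrix}\right)$, an automorphism of $Z$ with inverse $u_{-g}$.

* *Surjectivity on $\pi_0$.* If $g$ is $A$-linear, $u_g$ lifts up to homotopy to a $B$-linear automorphism of $Z$, and the $X\to Y$ component of the lift is a $B$-linear lift of $g$.
* *Injectivity on $\pi_0$.* If $h,h'\colon X\to Y$ are $B$-linear and $A$-linearly homotopic, then $u_h\simeq u_{h'}$ in $\mathrm{Aut}_A(Z)$, hence in $\mathrm{Aut}_B(Z)$. Comparing the $X\to Y$ components, $h\simeq h'$ as $B$-linear maps.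

So $\pi_0\mathrm{Map}_B(X,Y)\to\pi_0\mathrm{Map}_A(X,Y)$ is bijective for all $X,Y$. Replacing $X$ by its shifts gives the higher homotopy groups, so $F^*\colon\mathrm{LMod}_B\to\mathrm{LMod}_A$ is fully faithful. Hence the counit of the adjunction of Fact 4 is an equivalence at $B$. By the first part of the proof of Lemma 1(a), taken with $C=k$, this counit is the multiplication $B\otimes_AB\to B$. By Fact 1, $F$ is a homological epimorphism. $\square$
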